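# Uniform indecomposable ultrafilters on strong limit cardinals, under MRP and under PID

## 1. Gluing countably many measures along an ultrafilter on $\omega$

We work in ZFC. An ultrafilter is *$\mu$-complete* if the intersection of fewer than $\mu$ of its members is a member; equivalently, whenever the underlying set is partitioned into fewer than $\mu$ pieces, one of the pieces is in the ultrafilter. A cardinal $\mu$ is *measurable* if it is uncountable and carries a nonprincipal $\mu$-complete ultrafilter. Measurable cardinals are regular and strong limit.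

Here is a construction to do by hand. Let $\kappa_0<\kappa_1<\cdots$ be measurable cardinals, let $u_n$ be a nonprincipal $\kappa_n$-complete ultrafilter on $\kappa_n$, let $\kappa=\sup_n\kappa_n$, and let $D$ be a nonprincipal ultrafilter on $\omega$. For $A\subseteq\kappa$ put
$$A\in U\iff\{n:A\cap\kappa_n\in u_n\}\in D .$$
This is an ultrafilter on $\kappa$, because $D$ and all the $u_n$ are ultrafilters. We test three things.

*Small sets.* Let $|A|<\kappa$. For all large $n$ we have $|A|<\kappa_n$, so $A\cap\kappa_n$ is a union of fewer than $\kappa_n$ singletons and is not in $u_n$. Hence $\{n:A\cap\kappa_n\in u_n\}$ is finite, and $A\notin U$.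

*Functions with few values.* Let $g:\kappa\to\theta$ with $\theta<\kappa$. For each $n$ with $\theta<\kappa_n$, the $\kappa_n$-completeness of $u_n$ gives one value $\xi_n<\theta$ with $\{x<\kappa_n:g(x)=\xi_n\}\in u_n$. Let $X$ be the set of these $\xi_n$. Then $X$ is countable and $g^{-1}[X]\in U$.

*One map that sees everything.* Let $f(x)$ be the least $n$ with $x<\kappa_n$. Each fiber of $f$ has size less than $\kappa$, so no fiber is in $U$, and $U$ is not even $\aleph_1$-complete. But with $g,\xi_n$ as above and $h(n)=\xi_n$, we have $g(x)=h(f(x))$ for $U$-almost all $x$, because for $n\geq 1$ the map $f$ is constantly $n$ on $\kappa_n\setminus\kappa_{n-1}\in u_n$. So modulo $U$ every function with few values is a function of $f$.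

**Definition 1.** Let $U$ be an ultrafilter on an uncountable cardinal $\kappa$. It is *uniform* if every element of $U$ has cardinality $\kappa$. For a cardinal $\theta$, it is *$\theta$-indecomposable* if for every $g:\kappa\to\theta$ there is $X\subseteq\theta$ with $|X|<\theta$ and $g^{-1}[X]\in U$. It is *indecomposable* if it is $\theta$-indecomposable for every cardinal $\theta$ with $\aleph_1\le\theta<\kappa$.

The glued ultrafilter is uniform and indecomposable, since the countable $X$ above has size less than $\theta$ whenever $\theta\ge\aleph_1$. A nonprincipal $\kappa$-complete ultrafilter on a measurable $\kappa$ is also uniform and indecomposable: sets of size less than $\kappa$ are small unions of singletons, and functions to $\theta<\kappa$ are constant on a set in the ultrafilter. At $\kappa=\aleph_1$ there is no $\theta$ with $\aleph_1\le\theta<\kappa$, so there the notion says nothing beyond uniformity.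

So a cardinal which is measurable, or is a supremum of countably many measurable cardinals, carries a uniform indecomposable ultrafilter. When is that the only way? It is known that the Proper Forcing Axiom PFA implies that any $\kappa>\aleph_1$ carrying a uniform indecomposable ultrafilter is either measurable or a supremum of countably many measurable cardinals. The question for today comes from Chris Lambie-Hanson, Assaf Rinot, Jing Zhang, "Squares, ultrafilters and forcing axioms", arXiv:2401.15693 (2024). Take $\kappa$ an uncountable strong limit cardinal, and replace PFA by one of the two principles PID and MRP, defined in Section 2. Does the implication still hold? The two principles behave differently.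

**Theorem A.** Assume $\mathsf{MRP}$. Let $\kappa$ be an uncountable cardinal with $\lambda^{\aleph_1}<\kappa$ for all $\lambda<\kappa$. If $\kappa$ carries a uniform indecomposable ultrafilter, then $\kappa$ is measurable or a supremum of countably many measurable cardinals.

An uncountable strong limit $\kappa$ satisfies the hypothesis, since $\lambda^{\aleph_1}\le 2^{\max(\lambda,\aleph_1)}<\kappa$. So for MRP the answer is yes.

**Theorem B.** Suppose $V\models\mathsf{PFA}$ and there are infinitely many measurable cardinals. Then some forcing extension $W$ of $V$ satisfies $\mathsf{PID}$, and in $W$ the cardinal $\aleph_\omega$ is a strong limit carrying a uniform indecomposable ultrafilter.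

No cardinal $\le\aleph_\omega$ is measurable: $\aleph_\omega$ is singular, and the uncountable cardinals below it are successors. So in $W$ the implication fails. The hypothesis of Theorem B is obtained as follows. If $\lambda$ is supercompact with infinitely many measurables above it, Baumgartner's poset of size $\lambda$ forces PFA, and the measurables above $\lambda$ survive by Lévy–Solovay. So if "ZFC + there is a supercompact cardinal with infinitely many measurable cardinals above it" is consistent, then so is "ZFC + PID + $\aleph_\omega$ is a strong limit cardinal carrying a uniform indecomposable ultrafilter". In this sense, for PID the answer is no.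

## 2. The two principles, with toy cases

**Definition 2.** An ideal $\mathcal I\subseteq[S]^{\le\omega}$ of countable subsets of a set $S$ is a *P-ideal* if for every countable family $\{A_n:n<\omega\}\subseteq\mathcal I$ there is $B\in\mathcal I$ with $A_n\setminus B$ finite for all $n$. A set $Y\subseteq S$ is *orthogonal* to $\mathcal I$, written $Y\perp\mathcal I$, if $Y\cap I$ is finite for every $I\in\mathcal I$. The principle $\mathsf{PID}$ states: for every $S$ and every P-ideal $\mathcal I$ of countable subsets of $S$ containing all finite subsets of $S$, either there is an uncountable $A\subseteq S$ with $[A]^{\le\omega}\subseteq\mathcal I$, or $S=\bigcup_{n<\omega}S_n$ where each $S_n\perp\mathcal I$.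

Since $\mathcal I$ is closed under subsets, $Y\perp\mathcal I$ says exactly that $Y$ contains no infinite member of $\mathcal I$. The two extreme cases, for uncountable $S$: if $\mathcal I=[S]^{\le\omega}$, take $B=\bigcup_nA_n$ to see that it is a P-ideal, and $A=S$ gives the first alternative. If $\mathcal I$ is the set of finite subsets of $S$, take $B=\emptyset$, and $S_n=S$ gives the second. We write $Z\subseteq^{\ast}A$ when $Z\setminus A$ is finite.

**Definition 3.** Let $X$ be uncountable. The *Ellentuck topology* on $[X]^\omega$ has basic open sets $[x,N]=\{Y\in[X]^\omega:x\subseteq Y\subseteq N\}$, for $x$ finite, $N\in[X]^\omega$, $x\subseteq N$. If $M$ is a countable elementary submodel of some $H(\theta)$ with $X\in M$, a set $\Sigma\subseteq[X]^\omega$ is *$M$-stationary* if $\Sigma\cap E\cap M\ne\emptyset$ for every club $E\subseteq[X]^\omega$ with $E\in M$. An *open stationary set mapping* is a function $\Sigma$, for some uncountable $X$ and some regular $\theta$ with $[X]^\omega\in H(\theta)$, whose domain is a club in $[H(\theta)]^\omega$ of countable $M\prec H(\theta)$ with $X\in M$, such that each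 $\Sigma(M)\subseteq[X]^\omega$ is open and $M$-stationary. The principle $\mathsf{MRP}$ states: for every open stationary set mapping $\Sigma$ there is a continuous $\in$-chain $\langle N_\nu:\nu<\omega_1\rangle$ of elements of the domain of $\Sigma$ such that for every limit $\nu$ with $0<\nu<\omega_1$ there is $\nu_0<\nu$ with $N_\xi\cap X\in\Sigma(N_\nu)$ for all $\xi$ with $\nu_0<\xi<\nu$.

Two toy sets show what "open" allows. Fix $y\in X$. The set $\{N:y\in N\}$ is open, since it contains $[\{y\},N]$ with each of its members $N$. The set $\{N:y\notin N\}$ is open too, since it contains $[\emptyset,N]$ with each of its members. So openness permits a finite amount of positive information and any amount of negative information. For $y\in M\cap X$ the second set is not $M$-stationary, since the club $\{N:y\in N\}$ belongs to $M$ and misses it.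

We use freely, for countable $M\prec H(\theta)$: if $Z\in M$ is countable then $Z\subseteq M$; the set of $M$ containing a given element of $H(\theta)$ contains a club; the nonstationary ideal on $[H(\theta)]^\omega$ is $\sigma$-complete; and pressing down, that is, if $M\mapsto F_M\in M$ is defined on a stationary set, it is constant on a stationary subset. In a continuous $\in$-chain we have $N_\nu\in N_{\nu+1}$, hence $N_\nu\subseteq N_{\nu+1}$, and $N_\nu=\bigcup_{\xi<\nu}N_\xi$ for limit $\nu$.

## 3. Every function with few values factors through one map to $\omega$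

Sections 3 to 7 prove Theorem A. Let $U$ be uniform and indecomposable on $\kappa$, where $\lambda^{\aleph_1}<\kappa$ for all $\lambda<\kappa$. In particular $\kappa>2^{\aleph_1}$. This section recovers, for the abstract $U$, the features of the glued ultrafilter tested in Section 1.

**(3.1)** *If $g:\kappa\to Y$ and $|Y|<\kappa$, there is a countable $Z\subseteq Y$ with $g^{-1}[Z]\in U$.* Take $Z$ of least cardinality with $g^{-1}[Z]\in U$. Suppose $\theta=|Z|$ is uncountable. Compose $g$ with a bijection $Z\to\theta$, sending the points off $g^{-1}[Z]$ to $0$. By $\theta$-indecomposability there is $X\subseteq\theta$ of size less than $\theta$ whose preimage is in $U$. Intersecting that preimage with $g^{-1}[Z]$, we get a smaller $Z$, a contradiction.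

**(3.2)** *If $\kappa$ is singular, then $\mathrm{cf}(\kappa)=\omega$.* Suppose $\mu=\mathrm{cf}(\kappa)<\kappa$ is uncountable, and let $\langle\delta_i:i<\mu\rangle$ be increasing and cofinal in $\kappa$. Let $g(x)$ be the least $i$ with $x<\delta_i$. By $\mu$-indecomposability there is $X\subseteq\mu$ with $|X|<\mu$ and $g^{-1}[X]\in U$. As $\mu$ is regular, $X\subseteq\zeta$ for some $\zeta<\mu$, so $g^{-1}[X]\subseteq\delta_\zeta$ has size less than $\kappa$. This contradicts uniformity.

For functions $g,\varphi$ on $\kappa$ say that *$g$ is a function of $\varphi$ mod $U$* if there is $h$ with $\{x:g(x)=h(\varphi(x))\}\in U$.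

**(3.3) (Silver)** *There is $f:\kappa\to\omega$ such that every $g:\kappa\to Y$ with $|Y|<\kappa$ is a function of $f$ mod $U$, say $g=h\circ f$ on a set in $U$ with $h:\omega\to Y$.* Suppose not. We build $f_\xi:\kappa\to\omega$ for $\xi<\omega_1$, each not a function of the earlier ones mod $U$. Given $f_{\xi'}$ for $\xi'<\xi$, let $\varphi_\xi(x)=\langle f_{\xi'}(x):\xi'<\xi\rangle\in\omega^\xi$. As $|\omega^\xi|\le2^{\aleph_0}<\kappa$, (3.1) gives a countable $Z_\xi\subseteq\omega^\xi$ with $\varphi_\xi^{-1}[Z_\xi]\in U$. Let $e_\xi:\kappa\to\omega$ be $\varphi_\xi$ followed by an injection $Z_\xi\to\omega$, and $0$ off $\varphi_\xi^{-1}[Z_\xi]$. Then $e_\xi$ and $\varphi_\xi$ are functions of each other mod $U$. By assumption $e_\xi$ does not satisfy (3.3), so some $g$ into a set of size less than $\kappa$ is not a function of $e_\xi$ mod $U$. By (3.1) $g$ takes values in a countable set on a set in $U$. Changing $g$ elsewhere and renaming its values injectively does not affect whether it is a function of $e_\xi$ mod $U$, so we may take $g:\kappa\to\omega$. Put $f_\xi=g$.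

Now apply (3.1) to $x\mapsto\langle f_\xi(x):\xi<\omega_1\rangle\in\omega^{\omega_1}$, which has at most $2^{\aleph_1}<\kappa$ values. On a set in $U$ the values lie in a countable $Z$. There are countably many pairs of distinct members of $Z$, so there is $\eta<\omega_1$ such that distinct members of $Z$ differ below $\eta$. Then the restriction to $\eta$ determines the member of $Z$, so $f_\eta$ is a function of $\varphi_\eta$ mod $U$, a contradiction. $\square$

Fix $f$ as in (3.3), and let $D=f_*U=\{A\subseteq\omega:f^{-1}[A]\in U\}$, an ultrafilter on $\omega$, possibly principal.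

## 4. Coherent readings and the case of principal $D$

If $\kappa$ is regular, let $\mathcal F$ be the set of all functions $g$ on $\kappa$ with range included in some $\eta_g<\kappa$. If $\kappa$ is singular, fix an infinite cardinal $\eta<\kappa$, let $\mathcal F={}^\kappa\eta$, and put $\eta_g=\eta$. Let $\Lambda=[\mathcal F]^{\le\omega_1}$; a union of at most $\omega_1$ members of $\Lambda$ is in $\Lambda$. Write $1_A$ for the characteristic function of $A\subseteq\kappa$; it is in $\mathcal F$. For $a\in\Lambda$ let $y_a=\{y<\kappa:1_{\{y\}}\in a\}$, so $|y_a|\le\aleph_1<\kappa$.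

In the glued example, fix $n$ with $\eta<\kappa_n$ and let $\mathbf v(g)$ be the value which $g\restriction\kappa_n$ takes $u_n$-almost everywhere. Since $u_n$ is $\kappa_n$-complete and $\kappa_n>\omega_1$, any $\aleph_1$ of these values are realized simultaneously by one point $x$, even a point outside $y_a$. We want such a $\mathbf v$ for the abstract $U$, and the following lemma says that this is enough.

**Lemma 4.1.** *Suppose $\mathbf v:\mathcal F\to\kappa$ satisfies*
$$(\star)\qquad\text{for each }a\in\Lambda\text{ there is }x\in\kappa\setminus y_a\text{ with }\mathbf v(g)=g(x)\text{ for all }g\in a.$$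
*If $\kappa$ is regular, then $\kappa$ is measurable. If $\kappa$ is singular, then there is a measurable $\mu$ with $\eta<\mu<\kappa$.*

*Proof.* Let $\mathcal V=\{A\subseteq\kappa:\mathbf v(1_A)=1\}$. Given $A,B$, apply $(\star)$ to the finite set of the functions $1_A,1_B,1_{A\cap B},1_{\kappa\setminus A},1_\kappa,1_\emptyset$. For the resulting $x$, each of these six sets is in $\mathcal V$ if and only if it contains $x$. So $\mathcal V$ contains $\kappa$ but not $\emptyset$, is closed under intersections and supersets, and contains exactly one of $A,\kappa\setminus A$. It is an ultrafilter. It is nonprincipal: for $a=\{1_{\{y\}}\}$ we have $y_a=\{y\}$, so $x\ne y$ and $\mathbf v(1_{\{y\}})=0$. Finally, for $g\in\mathcal F$ let $A=g^{-1}\{\mathbf v(g)\}$. The $x$ of $(\star)$ for $\{g,1_A\}$ has $g(x)=\mathbf v(g)$, so $x\in A$ and $\mathbf v(1_A)=1$. So every $g\in\mathcal F$ is constant on a set in $\mathcal V$.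

If $\kappa$ is regular, every partition of $\kappa$ into fewer than $\kappa$ pieces is given by some $g\in\mathcal F$, so one piece is in $\mathcal V$. Thus $\mathcal V$ is $\kappa$-complete and $\kappa$ is measurable.

If $\kappa$ is singular, the same argument with partitions into at most $\eta$ pieces shows that $\mathcal V$ is $\eta^+$-complete. Let $\mu$ be the least cardinal such that $\kappa$ has a partition $\langle P_i:i<\mu\rangle$ into sets not in $\mathcal V$; the partition into singletons shows $\mu\le\kappa$, and $\mu>\eta$. By minimality $\mathcal V$ is $\mu$-complete, so $\{I\subseteq\mu:\bigcup_{i\in I}P_i\in\mathcal V\}$ is a $\mu$-complete ultrafilter on $\mu$; it is nonprincipal as $P_i\notin\mathcal V$. Thus $\mu$ is measurable, hence regular, so $\mu\ne\kappa$. $\square$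

So **Theorem A follows once $(\star)$ is achieved**: for singular $\kappa$ we have $\mathrm{cf}(\kappa)=\omega$ by (3.2), and letting $\eta$ range over a countable cofinal set of cardinals, we obtain countably many measurables with supremum $\kappa$.

**The readings.** We now extract from $U$ approximations to $\mathbf v$. For $a\in\Lambda$ and $x<\kappa$ let $e_a(x)=\langle g(x):g\in a\rangle$. The supremum of $\eta_g$ over $g\in a$ is less than $\kappa$ (in the regular case because $\kappa>\omega_1$), so $e_a$ takes at most $|\sup_{g\in a}\eta_g|^{\aleph_1}<\kappa$ values. By (3.3) there is $h_a$ on $\omega$ with $e_a(x)=h_a(f(x))$ for $U$-almost all $x$, and $y_a\notin U$ by uniformity. So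
$$X_a=\{x\in\kappa\setminus y_a:e_a(x)=h_a(f(x))\}\in U .$$
Let $E_a=f[X_a]\in D$. Put $c_a(n)=h_a(n)$ for $n\in E_a$ and $c_a(n)=e_a(0)$ otherwise. Then $c_a(n)$ is a function from $a$ to $\kappa$; think of it as the $n$th reading of $a$.

* **(c1)** Every $c_a(n)$ equals $e_a(x)$ for some $x<\kappa$, and if $n\in E_a$ we can take $x\notin y_a$.
* **(c2)** If $a\subseteq b$ in $\Lambda$, then $\{n:c_b(n)\restriction a=c_a(n)\}\supseteq f[X_a\cap X_b]\in D$.

For (c1) with $n\in E_a$, take $x\in X_a$ with $f(x)=n$. For (c2), if $n=f(x)$ with $x\in X_a\cap X_b$, then $c_b(n)\restriction a=e_b(x)\restriction a=e_a(x)=c_a(n)$.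

**The case of principal $D$.** If $\{n_0\}\in D$, every set in $D$ contains $n_0$. By (c2), $c_b(n_0)\restriction a=c_a(n_0)$ whenever $a\subseteq b$. So $\mathbf v=\bigcup_{a\in\Lambda}c_a(n_0)$ is a function on $\mathcal F$, and $n_0\in E_a$ with (c1) gives $(\star)$. No extra axiom is used.

**What goes wrong otherwise.** If $D$ is nonprincipal, the set in (c2) depends on the pair $a,b$, and no single $n$ need be in all of these sets. A natural attempt is to press down: for a countable $M\prec H(\theta)$ put $a_M=\bigcup(M\cap\Lambda)\in\Lambda$, select an $n$, and let the reading $c_{a_M}(n)$ decide the value on each $a\in M\cap\Lambda$. For fixed $a$, we would want one value $t$ with $c_{a_M}(n)\restriction a=t$ for stationarily many $M$. But the possible values number up to $|\sup_{g\in a}\eta_g|^{\aleph_1}$, and a stationary set may split into uncountably many pieces none of which is stationary. For instance, if $g\in M$ and the reading assigned to $g$ the value $M\cap\omega_1$, each value $\delta$ would be taken only for $M$ with $M\cap\omega_1=\delta$, a nonstationary set. Pressing down works if $M$ itself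 can confine $c_{a_M}(n)\restriction a$ to countably many possibilities. The next definition isolates this.

## 5. Functions captured by a countable model

Let $X$ be the union of $\Lambda$ and the set of all functions from members of $\Lambda$ to $\kappa$. Let $\theta$ be regular and large enough, and let $\mathcal C$ be the club of countable $M\prec H(\theta)$ containing $\kappa,\mathcal F,X,D$ and $c=\langle c_a:a\in\Lambda\rangle$. For $M\in\mathcal C$ let $a_M=\bigcup(M\cap\Lambda)\in\Lambda$ and $c_M=c_{a_M}$. Note that $a\subseteq a_M$ for $a\in M\cap\Lambda$.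

**Definition 4.** A function $d:a_M\to\kappa$ is *captured by $M$* if there is a function $\Psi\in M$ on $\Lambda$, all of whose values $\Psi(a)$ are countable, with $d\restriction a\in\Psi(a)$ for all $a\in M\cap\Lambda$. Let
$$B_M=\{n:c_M(n)\text{ is captured by }M\},\qquad A_M=\omega\setminus B_M .$$

Two examples. If $\mathbf v\in M$ is a function from $\mathcal F$ to $\kappa$, then $d=\mathbf v\restriction a_M$ is captured, by $\Psi(a)=\{\mathbf v\restriction a\}$. If $d(g)=M\cap\omega_1$ for some $g\in M\cap\mathcal F$, then $d$ is not captured: $\Psi(\{g\})\in M$ would be countable, hence a subset of $M$, so $d\restriction\{g\}\in M$ and then $M\cap\omega_1\in M$, which is false.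

The following lemma extracts a usable consequence of not being captured: finitely many uncaptured functions can simultaneously be made to avoid a countable set computed in $M$.

**Lemma 5.1.** *Let $M\in\mathcal C$, let $d_1,\dots,d_r:a_M\to\kappa$ be functions not captured by $M$, and let $\Phi\in M$, $\Phi:\Lambda^r\to[X]^{\le\omega}$. Then there are $a_1,\dots,a_r\in M\cap\Lambda$ with $d_i\restriction a_i\notin\Phi(a_1,\dots,a_r)$ for all $i$.*

*Proof.* Induction on $r$; the case $r=0$ is vacuous. Let $r\ge1$. The difficulty is that $\Phi$ depends on all the $a_i$, so a good choice of the first $r-1$ may be ruined by the last.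

**Step 1: a countable set to avoid first.** For $\vec a\in\Lambda^{r-1}$ call a nonempty $t\subseteq X$ with $|t|\le r-1$ *blocking for $\vec a$* if there is $b\in\Lambda$ such that $t\cap\Phi(\vec a,a)\ne\emptyset$ for all $a\in\Lambda$ with $a\supseteq b$. A pairwise disjoint family of blocking sets is countable. Otherwise take $\omega_1$ of them, with witnesses $b_\xi$, and let $a=\bigcup_{\xi<\omega_1}b_\xi\in\Lambda$; the countable set $\Phi(\vec a,a)$ would meet $\omega_1$ pairwise disjoint sets. Choose a maximal pairwise disjoint family of blocking sets for each $\vec a$, and let $\Phi'(\vec a)$ be its union; by elementarity the choice can be made so that $\Phi'\in M$. Then $\Phi'(\vec a)$ is countable, and by maximality it meets every blocking set for $\vec a$.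

**Step 2: the first $r-1$ sets.** By the induction hypothesis for $\Phi'$ and $d_1,\dots,d_{r-1}$ there is $\vec a=(a_1,\dots,a_{r-1})\in M$ with $t_i:=d_i\restriction a_i\notin\Phi'(\vec a)$ for $i<r$. Let $I_0=\{i<r:t_i\in M\}$ and
$$\Gamma=\{a\in\Lambda:t_i\notin\Phi(\vec a,a)\text{ for all }i\in I_0\}.$$
Then $\Gamma\in M$, as $\{t_i:i\in I_0\}$ is a finite subset of $M$. The set $\{t_i:i\in I_0\}$ is empty or disjoint from $\Phi'(\vec a)$, so it is empty or not blocking. In both cases, every $b\in\Lambda$ is included in some $a\in\Gamma$: the set $\Gamma$ is cofinal in $(\Lambda,\subseteq)$.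

**Step 3: the last set.** There is $a\in\Gamma\cap M$ with $d_r\restriction a\notin\Phi(\vec a,a)$. Suppose not. Choose in $M$ a function $b\mapsto a(b)\in\Gamma$ on $\Lambda$ with $a(b)\supseteq b$, and let
$$\Psi(b)=\{e\restriction b:e\in\Phi(\vec a,a(b))\text{ is a function with }\mathrm{dom}(e)\supseteq b\}.$$
Then $\Psi\in M$ has countable values. For $b\in M\cap\Lambda$ we have $a(b)\in\Gamma\cap M$, so $d_r\restriction a(b)\in\Phi(\vec a,a(b))$ and $d_r\restriction b\in\Psi(b)$. So $d_r$ is captured, a contradiction. Put $a_r=a$.

**Step 4: check.** For $i=r$ this is Step 3. For $i\in I_0$ we have $t_i\notin\Phi(\vec a,a_r)$ because $a_r\in\Gamma$. For $i<r$ with $i\notin I_0$: the countable set $\Phi(\vec a,a_r)\in M$ is a subset of $M$, and $t_i\notin M$. $\square$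

## 6. MRP makes $D$-many readings captured

**Lemma 6.1 (MRP).** *The set $\mathcal M_1=\{M\in\mathcal C:B_M\in D\}$ is stationary in $[H(\theta)]^\omega$.*

Before the proof, the version to try first. Suppose $A_M\in D$ for club many $M$, choose one $n_M\in A_M$ for each such $M$, and let $\Sigma(M)$ be the set of $N$ such that some $a\in N\cap\Lambda$ has $c_M(n_M)\restriction(a\cap a_M)\notin N$. This set is open (one witness $a$, and a negative condition), and Lemma 5.1 with $r=1$ makes it $M$-stationary. MRP then gives a chain $\langle N_\nu\rangle$. To contradict it we need the readings $c_{N_\nu}(n_{N_\nu})$ to fit together along the chain. By (c2) this holds for $D$-many $n$, but the set of these $n$ depends on the union of the whole chain. The chain exists only after $n_M$ was chosen, and nothing puts $n_M$ into that set. So $n$ must stay free until the chain is there. Asking for a witness for all $n\in A_M$ at once costs infinitely many witnesses, and openness is lost. The way out is to ask for the witnesses for $n$ up to a finite bound which depends on $N$, does not grow when $N$ shrinks, and tends to infinity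 along the chain.

*Proof of Lemma 6.1.* Suppose not. As $D$ is an ultrafilter, there is a club $\mathcal C'\subseteq\mathcal C$ with $A_M\in D$ for all $M\in\mathcal C'$.

**Step 1: sets $N_k$ in $M$ with witnesses for all $n\le k$.** Fix $M\in\mathcal C'$ and enumerate the clubs of $[X]^\omega$ in $M$ as $\langle E_i:i<\omega\rangle$. Let $k<\omega$ and $r=|A_M\cap(k+1)|$. The club $E_0\cap\dots\cap E_k\in M$ is cofinal in $[X]^\omega$, so there is $\Phi\in M$ on $\Lambda^r$ with $\{a_1,\dots,a_r\}\subseteq\Phi(a_1,\dots,a_r)\in E_0\cap\dots\cap E_k$ for all $a_1,\dots,a_r$. Apply Lemma 5.1 to the functions $c_M(n)$, $n\in A_M\cap(k+1)$. The resulting value $N_k$ of $\Phi$ lies in $E_0\cap\dots\cap E_k\cap M$, and for each $n\in A_M$ with $n\le k$ there is $a\in N_k\cap M\cap\Lambda$ with $c_M(n)\restriction a\notin N_k$. As $N_k\in M$ is countable and $X$ is uncountable, elementarity lets us pick $m_k=m_k^M\in(M\cap X)\setminus N_k$.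

**Step 2: the mapping.** For $N\in[X]^\omega$ let $\gamma_M(N)=\min\{l:m_l^M\notin N\}$, or $\omega$ if there is no such $l$. Let $\Sigma(M)$ be the set of $N\in[X]^\omega$ with $\gamma_M(N)<\omega$ such that
$$\text{for all }n\in A_M\text{ with }n\le\gamma_M(N)\text{ there is }a\in N\cap\Lambda\text{ with }c_M(n)\restriction(a\cap a_M)\notin N .$$

*It is open.* For $N\in\Sigma(M)$ let $x\subseteq N$ be a finite set of witnesses $a$ for all $n\in A_M$ with $n\le\gamma_M(N)$. If $x\subseteq Y\subseteq N$, then $\gamma_M(Y)\le\gamma_M(N)$, since $m_l\notin N$ implies $m_l\notin Y$; and the same witnesses work for $Y$. So $[x,N]\subseteq\Sigma(M)$.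

*It is $M$-stationary.* We have $\gamma_M(N_k)\le k$ because $m_k\notin N_k$. The witnesses from Step 1 satisfy $a\subseteq a_M$, so $N_k\in\Sigma(M)$; and $N_k\in E_i\cap M$ for $k\ge i$.

So $\Sigma$, with domain $\mathcal C'$, is an open stationary set mapping. Let $\langle N_\nu:\nu<\omega_1\rangle$ be as given by MRP.

**Step 3: one $n$ for the whole chain.** Put $a_\nu=a_{N_\nu}$; it is computed from $N_\nu$, so $a_\nu\in N_{\nu+1}$, and $c_{a_\nu}\in N_{\nu+1}$. Let $a^{\ast}=\bigcup_{\nu<\omega_1}a_\nu\in\Lambda$. By (c2), $E^\nu:=\{n:c_{a^{\ast}}(n)\restriction a_\nu=c_{a_\nu}(n)\}\in D$. For each limit $\nu>0$ pick $n_\nu\in E^\nu\cap A_{N_\nu}$, which is possible as both sets are in $D$. Let $Z\subseteq\omega_1$ be a stationary set of limit ordinals and $n$ such that $n_\nu=n$ for all $\nu\in Z$.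

**Step 4: the readings of $a^{\ast}$ stay inside the models of the chain.** Let $N^{\ast}=\bigcup_\nu N_\nu$. If $a\in N^{\ast}\cap\Lambda$, take $\nu\in Z$ with $a\in N_\nu$. Then $a\subseteq a_\nu$ and $c_{a^{\ast}}(n)\restriction a=c_{a_\nu}(n)\restriction a\in N_{\nu+1}\subseteq N^{\ast}$. So $a\mapsto c_{a^{\ast}}(n)\restriction a$ maps $N^{\ast}\cap\Lambda$ into $N^{\ast}$. As the chain is continuous and consists of countable sets, there is a club $C\subseteq\omega_1$ of $\xi$ for which this map sends $N_\xi\cap\Lambda$ into $N_\xi$.

**Step 5: contradiction.** Choose $\nu\in Z$ a limit point of $C$. For $\xi\in C\cap\nu$ and $a\in N_\xi\cap\Lambda$ we have $a\subseteq a_\nu$ and, as $n\in E^\nu$,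
$$c_{N_\nu}(n)\restriction a=c_{a^{\ast}}(n)\restriction a\in N_\xi. \tag{6.1}$$
On the other hand $N_\xi\cap X\in\Sigma(N_\nu)$ for all large $\xi<\nu$. Since $N_\nu=\bigcup_{\xi<\nu}N_\xi$ contains $m_0^{N_\nu},\dots,m_n^{N_\nu}$, also $\gamma_{N_\nu}(N_\xi\cap X)\ge n$ for all large $\xi<\nu$. As $n\in A_{N_\nu}$, for all large $\xi<\nu$ some $a\in N_\xi\cap\Lambda$ has $c_{N_\nu}(n)\restriction a\notin N_\xi\cap X$. Since $c_{N_\nu}(n)\restriction a\in X$, it is not in $N_\xi$. For large $\xi\in C$ this contradicts (6.1). $\square$

## 7. From captured readings to a measure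

We finish Theorem A by producing $\mathbf v$ with $(\star)$.

**Step 1: press down.** For $M\in\mathcal M_1$ pick $n_M\in B_M\cap E_{a_M}$ (both sets are in $D$) and $\Psi_M\in M$ capturing $c_M(n_M)$. By pressing down there are a stationary $\mathcal M_2\subseteq\mathcal M_1$ and fixed $n,\Psi$ with $n_M=n$ and $\Psi_M=\Psi$ for $M\in\mathcal M_2$.

**Step 2: countably many candidates for each $a$.** For $a\in\Lambda$ let
$$T_a=\{t:\{M\in\mathcal M_2:a\in M,\ c_M(n)\restriction a=t\}\text{ is stationary}\}.$$
If $a\in M\in\mathcal M_2$ then $c_M(n)\restriction a\in\Psi(a)$, so $T_a\subseteq\Psi(a)$ is countable. The stationary set $\{M\in\mathcal M_2:a\in M\}$ is split into countably many pieces by the value $c_M(n)\restriction a\in\Psi(a)$; one piece is stationary, so $T_a\ne\emptyset$. Moreover, for $a\subseteq a'$,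
$$T_a=\{t\restriction a:t\in T_{a'}\}.\tag{7.1}$$
If $t\in T_{a'}$, intersect the stationary set witnessing this with the club many $M$ containing $a$ to see $t\restriction a\in T_a$. If $t\in T_a$, take the stationary set witnessing this, restrict to the $M$ with $a'\in M$, and split according to $c_M(n)\restriction a'\in\Psi(a')$; a stationary piece gives an element of $T_{a'}$ extending $t$.

**Step 3: a place where branching stops.** *Claim 7.1. There are $a_0\in\Lambda$ and $t_0\in T_{a_0}$ such that for each $a\supseteq a_0$ in $\Lambda$ there is exactly one $t\in T_a$ extending $t_0$.* Suppose not. By (7.1) there is always at least one extension. So for every $a$ and $t\in T_a$ there is $a'\supseteq a$ such that $t$ has at least two extensions in $T_{a'}$, and by (7.1) this remains true for every larger $a'$. As $T_a$ is countable, one $a'\in\Lambda$ serves all $t\in T_a$. So we can build an increasing continuous sequence $\langle a_\xi:\xi<\omega_1\rangle$ in $\Lambda$ such that each $t\in T_{a_\xi}$ has at least two extensions in $T_{a_{\xi+1}}$. Let $b=\bigcup_\xi a_\xi\in\Lambda$. The set $T_b$ is countable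 and any two distinct members of it differ at a point of some $a_\xi$, so there is $\xi<\omega_1$ such that restriction to $a_\xi$ is injective on $T_b$. Two distinct elements of $T_{a_{\xi+1}}$ with the same restriction to $a_\xi$ would lift, by (7.1), to two distinct elements of $T_b$ with the same restriction to $a_\xi$. So restriction $T_{a_{\xi+1}}\to T_{a_\xi}$ is injective, contradicting the choice of $a_{\xi+1}$. $\square$

**Step 4: $\mathbf v$.** For $a\supseteq a_0$ let $t_a\in T_a$ be the unique extension of $t_0$. For $a_0\subseteq a\subseteq a'$, $t_{a'}\restriction a\in T_a$ extends $t_0$, so $t_{a'}\restriction a=t_a$. Hence $\mathbf v=\bigcup_{a\supseteq a_0}t_a$ is a function, defined on all of $\mathcal F$ since $a_0\cup\{g\}\in\Lambda$ for $g\in\mathcal F$. To see $(\star)$, given $a\in\Lambda$ let $a'=a\cup a_0$ and take $M\in\mathcal M_2$ with $a'\in M$ and $c_M(n)\restriction a'=t_{a'}$. As $n\in E_{a_M}$, (c1) gives $x\notin y_{a_M}\supseteq y_a$ with $c_M(n)=e_{a_M}(x)$. So $\mathbf v(g)=t_{a'}(g)=g(x)$ for all $g\in a$. By Lemma 4.1 and the remark after it, Theorem A is proved. $\blacksquare$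

## 8. A glued ultrafilter on $\aleph_\omega$, and what the full product destroys

Now PID. We want the ultrafilter of Section 1 to live on $\aleph_\omega$. Recall that PFA says: for every proper poset and every family of $\aleph_1$ dense subsets there is a filter meeting all of them. We use the textbook facts that c.c.c. posets and $\sigma$-closed posets are proper, that two-step iterations of proper posets are proper, and that PFA implies $\mathsf{MA}_{\aleph_1}$ and $2^{\aleph_0}=\aleph_2$; and we quote Todorčević's theorem that PFA implies PID.

Start with PFA and measurables $\kappa_0<\kappa_1<\cdots$, put $\rho_0=\omega_2$, $\rho_{n+1}=\kappa_n^+$, and collapse all cardinals strictly between $\rho_n$ and $\kappa_n$, using a filter $L$ on a product of Lévy collapses. In $V_1=V[L]$ we will have $\sup_n\kappa_n=\aleph_\omega$. The measures on $\kappa_n$ are gone, but they survive generically: if $j_n$ is the ultrapower embedding of a normal measure on $\kappa_n$, then forcing over $V_1$ with the tail $\mathbb D_n$ of the collapse, between $\kappa_n$ and $j_n(\kappa_n)$, lets $j_n$ lift and produces an ultrafilter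 $u_n$ on $\mathcal P(\kappa_n)^{V_1}$ for which functions in $V_1$ with fewer than $\kappa_n$ values have a fiber in $u_n$.

The obvious next move is to force with the full product $\mathbb A=\prod_n\mathbb D_n$ to get all $u_n$ at once and glue them along $D$. The extension even satisfies PFA, as we shall see. But a generic for $\mathbb D_n$ adds a surjection from $\rho_n$ onto $\kappa_n$. So $\kappa_n$ is no longer a cardinal, and since the surjection codes a new subset of $\kappa_n$, the family $u_n$ no longer measures all subsets of $\kappa_n$. This is where the naive construction stops.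

But gluing along a nonprincipal $D$ never looks at a single $n$. To decide whether $A$ is in the glued ultrafilter, we need to know what the conditions force only for $D$-many $n$. So instead of a generic sequence we add only its germ modulo $D$: we force with $\mathbb A$ ordered by $\le$ on a set in $D$. Any finite set of coordinates is forgotten, which protects the cardinals. What is left to show is that PID, true in the extension by the full product, holds in the smaller extension by germs. We do this for general posets.

## 9. Forcing with germs modulo an ultrafilter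

Let $V_1$ be a model of ZFC with posets $\mathbb D_n$ $(n<\omega)$ and a nonprincipal ultrafilter $D$ on $\omega$. Let $\mathbb A=\prod_n\mathbb D_n$ (full support) with the pointwise order $\le$. For $d,d'\in\mathbb A$ write $d\le_Dd'$ if $\{n:d(n)\le d'(n)\}\in D$, and $d=_Dd'$ if they agree on a set in $D$. Let $\mathbb R=(\mathbb A,\le_D)$ and $D^{\ast}=\{\omega\setminus A:A\in D\}$. For functions, "off $F$" means on the complement of $F$. As an example, changing a condition at finitely many coordinates does not change its $=_D$-class.

**(9.1)** *If $d'\le_Dd$, there is $d''\le d$ with $d''=_Dd'$.* Let $d''(n)=d'(n)$ where $d'(n)\le d(n)$, and $d''(n)=d(n)$ elsewhere.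

Let $G\subseteq\mathbb A$ be an $\mathbb R$-generic filter over $V_1$, $W=V_1[G]$, and $\mathbb Q=(G,\le)$, with the pointwise order. Forcing with $\mathbb Q$ over $W$ chooses representatives for the germs:

**Lemma 9.2.** *If $H$ is $\mathbb Q$-generic over $W$, then $H$ is $\mathbb A$-generic over $V_1$, and $W[H]=V_1[H]$.*

*Proof.* *$H$ is a filter in $\mathbb A$.* It is directed. If $h\in H$ and $h\le d\in\mathbb A$, then $h\le_Dd$, so $d\in G$ as $G$ is closed upwards under $\le_D$, and hence $d\in H$.

*$H$ meets every dense $\mathcal D\subseteq\mathbb A$ in $V_1$.* Let $d\in G$. Given $r\le_Dd$, by (9.1) there is $r''\le d$ with $r''=_Dr$; extend $r''$ to $d'\in\mathcal D$. Then $d'\le d$ and $d'\le_Dr$. So $\{d'\in\mathcal D:d'\le d\}$ is dense below $d$ in $\mathbb R$, and $G$ meets it. Thus $\mathcal D\cap G$ is dense in $\mathbb Q$, and $H$ meets it.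

*$G\in V_1[H]$.* We claim $G=\{d\in\mathbb A:\exists h\in H\ h\le_Dd\}$. The inclusion "$\supseteq$" is clear. Let $d\in G$. The set of $r$ with $r\le_Dd$ or $r$ incompatible with $d$ in $\mathbb R$ is in $V_1$, dense in $\mathbb R$ and closed under $=_D$, so by (9.1) it is dense in $\mathbb A$. Hence it contains some $r\in H\subseteq G$. Since $r,d\in G$ are compatible in $\mathbb R$, $r\le_Dd$. $\square$

## 10. PID descends from the product to the germs

A nonprincipal ultrafilter $D$ on $\omega$ is a *P-point* if for every countable $\mathcal R\subseteq D^{\ast}$ there is $E\in D$ with $E\cap R$ finite for all $R\in\mathcal R$.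

**Theorem 10.1.** *Assume in $V_1$: $D$ is a P-point, each $\mathbb D_n$ is $\sigma$-closed, $\mathbb A$ adds no new $\omega_1$-sequences of ordinals, and $\Vdash_{\mathbb A}\mathsf{PID}$. Then $\Vdash_{\mathbb R}\mathsf{PID}$.*

The proof takes the whole section. Let $G$, $W$, $\mathbb Q$ be as in Section 9, and let $H$ denote $\mathbb Q$-generic filters over $W$.

**Step 1: what the three models share.** The models $V_1\subseteq W\subseteq V_1[H]$ have the same $\omega_1$-sequences of ordinals. Hence they have the same $\omega_1$. A sequence of length $\omega_1$ in $V_1[H]$ of elements of $W$ has its range in a set of $W$, which $W$ can enumerate by ordinals; so it is coded by a sequence of ordinals and lies in $W$. In the same way neither $W$ nor $V_1[H]$ has new $\omega_1$-sequences of elements of $V_1$. In particular, in all three models $D$ is a P-point, $\mathbb A$ is the full product of the $\mathbb D_n$, and products of the $\mathbb D_n$ are $\sigma$-closed. We need four facts.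

* **(Q1)** *Every countable $C\subseteq H$ in $V_1[H]$ has a pointwise lower bound in $H$.* We have $C\in V_1$. The set of $q\in\mathbb A$ that are below all members of $C$, or incompatible in $\mathbb A$ with one of them, is dense: given $p$, if some extension of $p$ is incompatible with a member of $C$ we are done; otherwise extend $p$ successively below the members of $C$ and take a lower bound by $\sigma$-closure. An element of $H$ in this set is compatible with all members of $C$, so it is below all of them.
* **(Q2)** *In $W$, if $\mathcal D_k$ $(k<\omega)$ are open (downward closed) subsets of $\mathbb Q$ that are dense below $q_0$, then $\bigcap_k\mathcal D_k$ is dense below $q_0$.* Given $q\le q_0$ in $G$, take $H\ni q$. In $V_1[H]$ choose $q_k\in H\cap\mathcal D_k$ and apply (Q1) to $\{q\}\cup\{q_k:k<\omega\}$. The lower bound is in $H\subseteq G$, below $q$, and by openness in $\bigcap_k\mathcal D_k$, which is a set in $W$.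
* **(Q3)** *If $d,d'\in G$, there is $h\in G$ with $h\le d$ and $h\le_Dd'$.* Take $r\in G$ with $r\le_Dd,d'$, and let $h(n)=r(n)$ if $r(n)\le d(n)$, and $h(n)=d(n)$ otherwise. Then $h=_Dr$.
* **(Q4)** *If $q\in G$, $q'\in\mathbb A$ and $q'=_Dq$, then $q'\in G$.* This holds as $G$ is closed upwards under $\le_D$.

**Step 2: a counterexample in $W$ and its decomposition upstairs.** Suppose PID fails in $W$ for a P-ideal $\mathcal I$ on $S$. In $V_1[H]=W[H]$, $\mathcal I$ is still a P-ideal of countable sets containing the finite sets, since there are no new countable subsets of members of $\mathcal I$ or of $\mathcal I$ itself. There is no uncountable $A\in V_1[H]$ with $[A]^{\le\omega}\subseteq\mathcal I$, since such an $A$ of size $\aleph_1$ would be in $W$. So by PID in $V_1[H]$, for every $H$, there is a decomposition into countably many orthogonal sets. Finite unions of orthogonal sets are orthogonal, so we can make it increasing: there are $\mathbb Q$-names $\dot S_k$ in $W$ with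
$$\Vdash_{\mathbb Q}\ S=\bigcup_k\dot S_k,\ \text{the }\dot S_k\text{ are increasing, and each }\dot S_k\text{ is orthogonal to }\mathcal I.\tag{10.1}$$
In $W$, $S$ is not a countable union of sets orthogonal to $\mathcal I$. We work in $W$ unless otherwise said.

**Where the direct argument stops.** To contradict (10.1), it is natural to fix $A\in\mathcal I$ almost containing all members of $\mathcal I$ in some countable model, and to build $p_0\ge p_1\ge\cdots$ in $G$ with distinct $y_i\in A$ such that $p_i\Vdash y_i\in\dot S_k$ for one fixed $k$. A lower bound $p_\omega\in G$ would force infinitely many elements of $A$ into $\dot S_k$. The sequence has a lower bound in $\mathbb A$. But nothing puts a lower bound into $G$: (Q1) is about subsets of $H$, and the conditions $p_i$ that put chosen elements of $A$ into $\dot S_k$ need not be in $H$. What we can arrange is that $p_i$ agrees with some $h_i\in H$ off a set $F_i\in D^{\ast}$, and then a lower bound of the $h_i$ in $H$ helps off $\bigcup_iF_i$. If $\bigcup_iF_i\in D^{\ast}$, we can build $p_\omega$ with $p_\omega=_Dg$ for some $g\in H$, and (Q4) puts it into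 $G$. So the task is to keep a countable union of sets in $D^{\ast}$ in $D^{\ast}$. A P-point gives one $E\in D$ meeting each $F_i$ in a finite set, so the part of each $F_i$ in $E$ is bounded above. We shall also bound it from below: the new part of $F_{i+1}$ will lie in a prescribed set $B_m\in D$, and the $B_m$ will converge to a set $B\notin D$.

**Step 3: decisions concentrated on a set $B\in D$.** For $B\in D$, $k<\omega$, $q\in G$ let
$$Y^B_k(q)=\{y\in S:\exists q^y\in G,\ q^y\le q,\ q^y=q\text{ off }B,\ q^y\Vdash_{\mathbb Q}y\in\dot S_k\},$$
and let $(\dagger)_{k,B}(q)$ be the statement: *for every $q'\le q$ in $G$ there is $q''\le q'$ in $G$ with $q''\restriction B=q'\restriction B$ and $Y^B_k(q'')\not\perp\mathcal I$.* If $(\dagger)_{k,B}(q)$ holds and $p\le q$, $p\in G$, then $(\dagger)_{k,B}(p)$ holds.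

**Claim 10.2.** *For every $B\in D$ and $q_0\in G$ there are $q\le q_0$ in $G$ and $k$ with $(\dagger)_{k,B}(q)$.*

*Proof.* Suppose not. For each $k$ let $\mathcal D_k$ be the set of $q'\le q_0$ in $G$ such that $Y^B_k(q'')\perp\mathcal I$ for every $q''\le q'$ in $G$ with $q''\restriction B=q'\restriction B$. The failure of $(\dagger)_{k,B}(q)$ for all $q\le q_0$ says that $\mathcal D_k$ is dense below $q_0$.

*$\mathcal D_k$ is open.* Let $q_1\le q'\in\mathcal D_k$, $q_1\in G$, and let $q''\le q_1$ in $G$ with $q''\restriction B=q_1\restriction B$. Put $\hat q=q'\restriction B\cup q''\restriction(\omega\setminus B)$. It agrees with $q'$ on $B\in D$, so $\hat q\in G$ by (Q4). Then $\hat q\le q'$ and $\hat q\restriction B=q'\restriction B$, so $Y^B_k(\hat q)\perp\mathcal I$. Also $q''\le\hat q$ and $q''=\hat q$ off $B$, so $Y^B_k(q'')\subseteq Y^B_k(\hat q)$ is orthogonal too. Thus $q_1\in\mathcal D_k$.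

By (Q2) fix $q^{\ast}\in\bigcap_k\mathcal D_k$. Let $\mathbb C=\{r\in\prod_{n\notin B}\mathbb D_n:r\le q^{\ast}\restriction(\omega\setminus B)\}$, a $\sigma$-closed poset. For $r\in\mathbb C$ the condition $q^{\ast}\restriction B\cup r$ is in $G$ by (Q4); write $Y_k(r)=Y^B_k(q^{\ast}\restriction B\cup r)$. Then:

1. $Y_k(r)\perp\mathcal I$, as $q^{\ast}\in\mathcal D_k$.
2. If $r'\le r$, then $Y_k(r')\supseteq Y_k(r)$. Given $q^y$ for $r$, replace $q^y\restriction(\omega\setminus B)=r$ by $r'$. The result is in $G$ by (Q4), is below $q^y$, and witnesses $y\in Y_k(r')$.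
3. For $r\in\mathbb C$ and $y\in S$ there are $r'\le r$ and $k$ with $y\in Y_k(r')$. Let $\hat q\le q^{\ast}\restriction B\cup r$ in $G$ force $y\in\dot S_k$ for some $k$, and let $r'=\hat q\restriction(\omega\setminus B)$. Then $\hat q$ itself is a witness.

Let $\hat Y_k(r)=\bigcup_{r'\le r}Y_k(r')$, which shrinks as $r$ gets stronger. If for every $k$ the open set $\{r:\hat Y_k(r)\perp\mathcal I\}$ were dense in $\mathbb C$, then by $\sigma$-closure some $r^{\ast}$ would be in all of them, and by 3, $S=\bigcup_k\hat Y_k(r^{\ast})$ would be a decomposition in $W$ into orthogonal sets, which does not exist. So fix $k$ and $r_0$ with $\hat Y_k(r)\not\perp\mathcal I$ for all $r\le r_0$.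

Let $N\prec H(\chi)$ be countable containing everything relevant ($G,\mathbb A,D,B,q^{\ast},r_0,S,\mathcal I$, the names $\dot S_k$ and the relevant part of the forcing relation). As $\mathcal I$ is a P-ideal, there is $A\in\mathcal I$ with $Z\subseteq^{\ast}A$ for all $Z\in\mathcal I\cap N$. Recursively, given $r_i\in N$ with $r_i\le r_0$, pick an infinite $Z_i\in\mathcal I\cap N$ with $Z_i\subseteq\hat Y_k(r_i)$. As $Z_i\setminus A$ is finite, pick $y_i\in Z_i\cap A\setminus\{y_0,\dots,y_{i-1}\}$. Then $y_i\in N$, since $Z_i\in N$ is countable. So there is $r_{i+1}\le r_i$ in $N$ with $y_i\in Y_k(r_{i+1})$. Let $r_\omega$ be a lower bound of the $r_i$. By 2, $Y_k(r_\omega)\cap A\supseteq\{y_i:i<\omega\}$ is infinite, contradicting 1. $\square$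

**Step 4: a single $k$, and sets $B_m\in D$ converging to a set outside $D$.** Fix $H$, $\mathbb Q$-generic over $W$. In $V_1[H]$ let $D_k=\{B\in D:\exists q\in H\ (\dagger)_{k,B}(q)\}$, where $(\dagger)$ is evaluated in $W$. By Claim 10.2 and genericity, $D=\bigcup_kD_k$.

A nonprincipal ultrafilter $D$ is not $F_\sigma$ in $2^\omega$. Indeed, if it were, then $D^{\ast}$, its image under the homeomorphism $A\mapsto\omega\setminus A$, would be $F_\sigma$ too, so $2^\omega=D\cup D^{\ast}$ would be a countable union of closed sets each included in $D$ or in $D^{\ast}$. By the Baire category theorem, one of these would include a nonempty basic open set. But each such set contains a finite set, which is not in $D$, and a cofinite set, which is not in $D^{\ast}$.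

So for some $k$ the closure of $D_k$ is not included in $D$. Fix such a $k$, some $B\notin D$ in the closure, sets $B_m\in D_k$ with $B_m\cap m=B\cap m$ $(m<\omega)$, and witnesses $q_m\in H$. By (Q1) there is $q^{\ast}\in H$ below all $q_m$ (this is a new $q^{\ast}$), and thus
$$(\dagger)_{k,B_m}(q^{\ast})\text{ holds for all }m.\tag{10.2}$$
The sequence $\langle B_m\rangle$ is in $W$.

**Step 5: a countable model that knows part of $H$.** Let $\chi$ be large and regular, $\chi'$ larger, and $M=M'\cap H(\chi)^W$, where $M'\prec H(\chi')^{V_1[H]}$ is countable and contains $H(\chi)^W,G,H,q^{\ast},\langle B_m\rangle,B,D,\mathbb A,S,\mathcal I,\langle\dot S_k\rangle$ and the relation $\{(q,y,k):q\Vdash_{\mathbb Q}y\in\dot S_k\}$; all of these but $H(\chi)^W$ and $H$ are in $H(\chi)^W$. Then $M\prec H(\chi)^W$, and $M\in W$ because $M$ is a countable set of elements of $W$. Also: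
$$\text{if }\mathcal E\in M\text{ is a subset of }\mathbb Q\text{ dense below some }h\in H\cap M,\text{ then }H\cap M\cap\mathcal E\text{ has an element below }h.\tag{10.3}$$
By genericity $H\cap\mathcal E$ has such an element, and elementarity of $M'$ gives one in $M'$, hence in $M$.

By (Q1) let $g\in H$ be a pointwise lower bound of $H\cap M$. Let $A\in\mathcal I$ with $Z\subseteq^{\ast}A$ for all $Z\in\mathcal I\cap M$. As $D$ is a P-point, there is $E\in D$ with $E\cap R$ finite for all $R\in D^{\ast}\cap M$. As $B\in D^{\ast}$, we may assume $E\cap B=\emptyset$.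

**Step 6: adding one point of $A$.** We now show how to continue the sequence sketched after (10.1) by one step, with the new disagreement confined to $B_m$ for an $m$ of our choice.

**Claim 10.3.** *Let $p\in G\cap M$, $h\in H\cap M$, $F\in D^{\ast}\cap M$ with $p\le q^{\ast}$ and $p=h$ off $F$. Let $m<\omega$ and let $a\subseteq S$ be finite. Then there are $p^+\in G\cap M$, $h^+\in H\cap M$, $F^+\in D^{\ast}\cap M$ and $y\in A\setminus a$ with $p^+\le p$, $F\subseteq F^+$, $F^+\setminus F\subseteq B_m$, $p^+=h^+$ off $F^+$, and $p^+\Vdash y\in\dot S_k$.*

*Proof.* Let $\mathbb E\in M$ be the set of $s'\in G$ for which there is $q''\in G$ with $q''\le p$, $q''=s'$ off $F$, and $Y^{B_m}_k(q'')\not\perp\mathcal I$.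

*$\mathbb E$ is dense below $h$.* Let $s\le h$ in $G$. Let $p'=s$ off $F$ and $p'=p$ on $F$. Off $F$ we have $s\le h=p$, so $p'\le p$; and $p'=_Ds$, so $p'\in G$. As $p'\le q^{\ast}$, (10.2) gives $q''\le p'$ in $G$ with $q''=p'$ on $B_m$ and $Y^{B_m}_k(q'')\not\perp\mathcal I$. Let $s'=q''$ off $B_m\cup F$ and $s'=s$ on $B_m\cup F$. Off $B_m\cup F$ we have $q''\le p'=s$, so $s'\le s$. Since $s'=s$ on $B_m\in D$, $s'\in G$. On $B_m\setminus F$ we have $q''=p'=s=s'$. So $q''=s'$ off $F$, and $s'\in\mathbb E$.

By (10.3) there is $s'\in\mathbb E\cap H\cap M$. By elementarity there are $q''\in M$ as in the definition of $\mathbb E$ and an infinite $Z\in\mathcal I\cap M$ with $Z\subseteq Y^{B_m}_k(q'')$. As $Z\subseteq^{\ast}A$, pick $y\in Z\cap A\setminus a$. As $Z\in M$ is countable, $y\in M$, so there is $q^y\in G\cap M$ with $q^y\le q''$, $q^y=q''$ off $B_m$, and $q^y\Vdash y\in\dot S_k$.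

By (Q3) the set of $h'\le s'$ in $G$ with $h'\le_Dq^y$ is dense below $s'$. By (10.3) there is such an $h^+\in H\cap M$. Let $R=\{n\notin F:h^+(n)\not\le q^y(n)\}\in D^{\ast}\cap M$. If $n\notin F\cup B_m$, then $h^+(n)\le s'(n)=q''(n)=q^y(n)$. So $R\subseteq B_m$. Put $F^+=F\cup R$, and let $p^+=h^+$ off $F^+$ and $p^+=q^y$ on $F^+$. Then $p^+\le q^y\le q''\le p$, and $p^+=_Dh^+$, so $p^+\in G$. As $p^+\le q^y$, also $p^+\Vdash y\in\dot S_k$. $\square$

**Step 7: choosing a branch whose total disagreement is small.** Fix choices for Claim 10.3 and define, for all finite strictly increasing sequences $\sigma$ of natural numbers, objects $p_\sigma,h_\sigma,F_\sigma$, and $y_\sigma$ if $\sigma\ne\emptyset$. Start with $p_\emptyset=h_\emptyset=q^{\ast}$ and $F_\emptyset=\emptyset$. Let the objects for $\sigma^\frown m$ arise from those for $\sigma$ by Claim 10.3 with this $m$ and with $a=\{y_{\sigma\restriction i}:1\le i\le|\sigma|\}$.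

Each $F_\sigma$ is in $D^{\ast}\cap M$, so $E\cap F_\sigma$ is finite. So we may choose $n_0<n_1<\cdots$ such that $n_{j+1}$ exceeds every element of $E\cap F_\sigma$, for each of the finitely many $\sigma$ with entries in $\{n_0,\dots,n_j\}$. The intervals $[n_j,n_{j+1})$ cover a cofinite set, so there is $\varepsilon\in\{0,1\}$ with
$$E_0=\bigcup_{j\equiv\varepsilon\,(2)}[n_j,n_{j+1})\in D .$$
Let $\tau$ enumerate $\{n_j:j\not\equiv\varepsilon\,(2)\}$ increasingly, and put $F=\bigcup_iF_{\tau\restriction i}$.

*$F\in D^{\ast}$.* Let $l\in F\cap E$, say $l\in F_{\tau\restriction(i+1)}\setminus F_{\tau\restriction i}$, and let $\tau(i)=m=n_j$. Then $l\in B_m$. As $E\cap B=\emptyset$, $l\notin B$; since $B_m\cap m=B\cap m$, this gives $l\ge m=n_j$. Also $l<n_{j+1}$ by the choice of $n_{j+1}$, as $\tau\restriction(i+1)$ has entries in $\{n_0,\dots,n_j\}$. As $j\not\equiv\varepsilon$, $l\notin E_0$. So $F\cap E\cap E_0=\emptyset$, while $E\cap E_0\in D$.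

**Step 8: the lower bound.** Let $p_\omega(n)=g(n)$ for $n\notin F$. For $n\in F$ let $p_\omega(n)$ be a lower bound in $\mathbb D_n$ of the decreasing sequence $\langle p_{\tau\restriction i}(n):i<\omega\rangle$. Since $V_1[H]$ has no new $\omega$-sequences of elements of $V_1$, these lower bounds exist and $p_\omega\in\mathbb A$. For $n\notin F$ and every $i$ we have $g(n)\le h_{\tau\restriction i}(n)=p_{\tau\restriction i}(n)$. So $p_\omega\le p_{\tau\restriction i}$ for all $i$. As $p_\omega=g$ off $F\in D^{\ast}$, $p_\omega=_Dg\in H\subseteq G$, so $p_\omega\in G$ by (Q4). Now $p_\omega\Vdash y_{\tau\restriction i}\in\dot S_k$ for all $i\ge1$, and these are infinitely many distinct elements of $A\in\mathcal I$. This contradicts (10.1), and Theorem 10.1 is proved. $\blacksquare$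

## 11. The collapse model, and PID in it

Let $V\models\mathsf{PFA}$ with infinitely many measurables. Then $2^{\aleph_0}=\omega_2$, and every measurable is $>\omega_2$. Let $\kappa_0<\kappa_1<\cdots$ be measurable, with normal ultrafilters $\mu_n$ and ultrapower embeddings $j_n:V\to N_n$. Let $\kappa=\sup_n\kappa_n$, $\rho_0=\omega_2$, $\rho_{n+1}=\kappa_n^+$. In $V$ let
$$\mathcal L=\prod_n\mathrm{Col}(\rho_n,{<}\kappa_n),\qquad\mathbb D_n=\mathrm{Col}(\rho_n,[\kappa_n,j_n(\kappa_n))),\qquad\mathbb A=\prod_n\mathbb D_n$$
with full supports. Conditions in $\mathrm{Col}(\rho_n,{<}\kappa_n)$, respectively $\mathbb D_n$, are partial functions $p$ of size $<\rho_n$ with $\mathrm{dom}(p)\subseteq\kappa_n\times\rho_n$, respectively $\mathrm{dom}(p)\subseteq[\kappa_n,j_n(\kappa_n))\times\rho_n$, and $p(\alpha,\xi)<\alpha$; stronger conditions are larger functions.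

**A P-point in $V$.** By $\mathsf{MA}_{\aleph_1}$ every $\subseteq^{\ast}$-decreasing sequence of infinite subsets of $\omega$ of length $<\omega_2$ has an infinite pseudointersection. List the subsets of $\omega$ as $\langle X_\alpha:\alpha<\omega_2\rangle$. Build a $\subseteq^{\ast}$-decreasing $\langle A_\alpha:\alpha<\omega_2\rangle$ of infinite sets, taking pseudointersections at limits and an infinite $A_{\alpha+1}\subseteq A_\alpha$ included in $X_\alpha$ or disjoint from it. Then $D=\{A\subseteq\omega:\exists\alpha\ A_\alpha\subseteq^{\ast}A\}$ is an ultrafilter, nonprincipal because it contains all cofinite sets. It is a P-point: for countably many $R_i\in D^{\ast}$ choose $\alpha_i$ with $A_{\alpha_i}\subseteq^{\ast}\omega\setminus R_i$. As $\mathrm{cf}(\omega_2)>\omega$, there is $\alpha\ge\alpha_i$ for all $i$, and $A_\alpha\cap R_i$ is finite for all $i$.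

Let $\mathbb R=(\mathbb A,\le_D)$, let $L\times G$ be $\mathcal L\times\mathbb R$-generic over $V$, and put $V_1=V[L]$, $W=V_1[G]$. Write $\mathcal L_{<m},\mathcal L_{\ge m},L_{<m}$, etc. for the obvious parts.

**Lemma 11.1.** *If $V\models\mathsf{PFA}$ and every directed subset of $\mathbb F$ of size $\le\omega_1$ has a lower bound, then $\mathbb F$ forces $\mathsf{PFA}$.*

*Proof.* $\mathbb F$ is $\sigma$-closed, hence proper and $\omega_1$-preserving. Let $p\Vdash$ "$\dot R$ is proper and $\dot D_\xi\subseteq\dot R$ $(\xi<\omega_1)$ are dense". Then $(\mathbb F\restriction p)*\dot R$ is proper, and the sets $\{(q,\dot r):q\Vdash\dot r\in\dot D_\xi\}$ are dense in it. PFA gives a filter $K$ meeting all of them. Choose one element of $K$ in each, and close off under common lower bounds inside $K$ to get a directed $K_0\subseteq K$ of size $\le\omega_1$. The set of first coordinates of $K_0$ is directed; let $p^{\ast}\le p$ be a lower bound of it. If $(q'',\dot r'')\le(q,\dot r),(q',\dot r')$ are in $K_0$, then $p^{\ast}\le q''\Vdash\dot r''\le\dot r,\dot r'$. So $p^{\ast}$ forces that the second coordinates of $K_0$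 form a directed subset of $\dot R$. It meets all $\dot D_\xi$, since for the element $(q,\dot r)$ of $K_0$ chosen for $\xi$ we have $p^{\ast}\le q\Vdash\dot r\in\dot D_\xi$. This subset generates the required filter. As $p$ was arbitrary, $\mathbb F$ forces PFA. $\square$

**PID holds in $W$.** In each factor of $\mathcal L\times\mathbb A$, the union of a directed family of size $\le\omega_1$ is a condition, since $\rho_n\ge\omega_2$ is regular, and it is a lower bound. Taking such unions coordinate by coordinate, we see that $\mathcal L\times\mathbb A$ satisfies the hypothesis of Lemma 11.1. Hence for every $H$ that is $\mathbb A$-generic over $V_1$, $V_1[H]=V[L\times H]\models\mathsf{PFA}$, so it satisfies PID. Also $\mathcal L\times\mathbb A$ is closed under descending sequences of length $\le\omega_1$, so $V[L\times H]$ has no $\omega_1$-sequences of elements of $V$ outside $V$. So in $V_1$: $D$ is a P-point, the $\mathbb D_n$ are $\sigma$-closed, $\mathbb A$ is the full product of the $\mathbb D_n$, $\mathbb A$ adds no new $\omega_1$-sequences of ordinals, and $\Vdash_{\mathbb A}\mathsf{PID}$. Theorem 10.1 applies,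 and $W\models\mathsf{PID}$. Moreover $W\subseteq V_1[H]$ for suitable $H$ by Lemma 9.2, so $V$, $V_1$ and $W$ have the same $\omega_1$-sequences of ordinals.

## 12. In $W$, $\kappa=\aleph_\omega$ is a strong limit

Recall **Easton's lemma**: if $\rho$ is regular uncountable, $\mathbb P$ is $\rho$-c.c. and $\mathbb P'$ is ${<}\rho$-closed in $V$, then every function in a $\mathbb P\times\mathbb P'$-extension $V[K\times K']$ from an ordinal $\delta<\rho$ to the ordinals lies in $V[K]$. The proof: let $(p,p')$ force $\dot f:\delta\to\mathrm{Ord}$. For each $\xi<\delta$ in turn, build an antichain of conditions $p_{\xi,i}\le p$ and a descending sequence $p'_{\xi,i}$ below everything chosen before in $\mathbb P'$, such that $(p_{\xi,i},p'_{\xi,i})$ decides $\dot f(\xi)$, until the antichain is maximal below $p$; by the $\rho$-c.c. this takes fewer than $\rho$ steps. Altogether there are fewer than $\rho$ steps, so there is a lower bound $p'_\infty$ in $\mathbb P'$, and $(p,p'_\infty)$ forces that $\dot f(\xi)$ is computed by which $p_{\xi,i}$ is in $K$. By density we are done.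

**(12.1)** *For $m\ge1$, every function from $\kappa_{m-1}$ to the ordinals in $W$ lies in $V[L_{<m}]$.* This is where forgetting finitely many coordinates pays off. Let $\mathbb A_{\ge m}=\prod_{n\ge m}\mathbb D_n$. As $D$ is nonprincipal, conditions with the same restriction to $[m,\omega)$ are $=_D$, so $G$ is determined by $G_m=\{d\restriction[m,\omega):d\in G\}$, which is generic over $V_1$ for $(\mathbb A_{\ge m},\le_D)$. By Lemma 9.2 with index set $[m,\omega)$, forcing over $W$ with $(G_m,\le)$ yields $H_m$, $\mathbb A_{\ge m}$-generic over $V_1$, with $W\subseteq V_1[H_m]=V[L\times H_m]$. In $V$, $|\mathcal L_{<m}|\le\kappa_{m-1}$, so $\mathcal L_{<m}$ is $\rho_m$-c.c., while $\mathcal L_{\ge m}\times\mathbb A_{\ge m}$ is ${<}\rho_m$-closed. Since $\kappa_{m-1}<\kappa_{m-1}^+=\rho_m$, Easton's lemma gives (12.1).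

**Cardinals.** $\mathcal L_{<n+1}=\mathcal L_{<n}\times\mathrm{Col}(\rho_n,{<}\kappa_n)$ is $\kappa_n$-c.c.: the Lévy collapse is $\kappa_n$-c.c., and $|\mathcal L_{<n}|<\kappa_n$, so among $\kappa_n$ conditions, $\kappa_n$ have the same first coordinate, and two of these are compatible. So $\kappa_n$ and $\kappa_n^+=\rho_{n+1}$ are regular cardinals in $V[L_{<n+1}]$. If one of them were not a regular cardinal in $W$, there would be in $W$ a function from an ordinal $\le\kappa_n$ witnessing this, and by (12.1) for $m=n+1$ it would be in $V[L_{<n+1}]$. So they are regular cardinals in $W$ and in $V_1$. The cardinals $\omega_1,\omega_2$ are preserved, as there are no new $\omega_1$-sequences of ordinals. The cardinals strictly between $\rho_n$ and $\kappa_n$ are collapsed by $L$. So in $W$ and in $V_1$ the infinite cardinals below $\kappa$ are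
$$\omega,\ \omega_1,\ \omega_2,\ \kappa_0,\ \kappa_0^+,\ \kappa_1,\ \kappa_1^+,\dots,$$
with $\kappa_n=\aleph_{3+2n}$ and $\kappa=\aleph_\omega$.

**Strong limit.** By (12.1), $\mathcal P(\kappa_n)^W=\mathcal P(\kappa_n)^{V_1}=\mathcal P(\kappa_n)^{V[L_{<n+1}]}$. Counting nice names for $\mathcal L_{<n+1}$, a poset of size $\le\kappa_n$, this has size at most $(2^{\kappa_n})^V<\kappa_{n+1}$. So $\aleph_\omega$ is a strong limit in $W$.

**(12.2)** *Every function in $W$ from $\kappa$ to the ordinals lies in $V_1$.* Its restrictions to the $\kappa_n$ are in $V_1$ by (12.1), and $W$ has no new $\omega$-sequences of elements of $V_1$.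

## 13. Gluing generic measures along $D$

**Generic measures on $\kappa_n$.** Let $K$ be $\mathbb D_n$-generic over $V_1$. We have $\mathcal L_{<n}\in V_{\kappa_n}$ and $\rho_n<\kappa_n$, and $N_n$ is closed under $\kappa_n$-sequences, so it computes the collapse correctly. Hence
$$j_n(\mathcal L_{<n+1})=\mathcal L_{<n}\times\mathrm{Col}(\rho_n,{<}j_n(\kappa_n))\cong\mathcal L_{<n+1}\times\mathbb D_n .$$
Each condition in $\mathcal L_{<n+1}$ lies in $V_{\kappa_n}$, so $j_n$ is the identity on $\mathcal L_{<n+1}$ and maps $L_{<n+1}$ into the filter $L_{<n+1}\times K$, which is generic for $\mathcal L_{<n+1}\times\mathbb D_n$ over $V\supseteq N_n$. So $j_n$ lifts to an elementary $j_n^+:V[L_{<n+1}]\to N_n[L_{<n+1}\times K]$. Let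
$$u_n=\{A\subseteq\kappa_n:A\in V_1,\ \kappa_n\in j_n^+(A)\};$$
this makes sense as $\mathcal P(\kappa_n)^{V_1}\subseteq V[L_{<n+1}]$. Let $\dot u_n$ be a $\mathbb D_n$-name for it over $V_1$. It is definable from $L_{<n+1}$, $K$ and the restriction of $j_n$ to the set of nice names for subsets of $\kappa_n$, which is a set in $V$; so we may take $\langle\dot u_n:n<\omega\rangle\in V_1$. The following are forced.

* $\dot u_n$ is an ultrafilter on $\mathcal P(\kappa_n)^{V_1}$, by elementarity of $j_n^+$.
* It contains no bounded sets: if $A\subseteq\beta<\kappa_n$, then $j_n^+(A)\subseteq\beta$. Hence it contains no sets of size $<\kappa_n$ in $V_1$, as $\kappa_n$ is regular in $V_1$.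
* If $g:\kappa_n\to\theta$ is in $V_1$ and $\theta<\kappa_n$, some fiber $g^{-1}\{\xi\}$ is in $\dot u_n$. By (12.1), $g\in V[L_{<n+1}]$, and $\xi=j_n^+(g)(\kappa_n)<j_n^+(\theta)=\theta$ works, since $j_n^+(\xi)=\xi$.

**The ultrafilter on $\aleph_\omega$.** In $W$ define, for $A\subseteq\kappa$ (so $A\in V_1$ by (12.2)),
$$A\in U\iff\exists d\in G\ \ \{n:d(n)\Vdash^{V_1}_{\mathbb D_n}A\cap\kappa_n\in\dot u_n\}\in D .$$

*It is an ultrafilter.* Given $A$, the set of $d\in\mathbb A$ such that every $d(n)$ decides "$A\cap\kappa_n\in\dot u_n$" is in $V_1$ and is dense in $\mathbb A$, hence in $\mathbb R$, so $G$ meets it. Since $D$ is an ultrafilter, such a $d\in G$ witnesses $A\in U$ or $\kappa\setminus A\in U$. If $A,A'\in U$ via $d,d'$, take $d''\in G$ with $d''\le_Dd,d'$. For $D$-many $n$ the condition $d''(n)$ is below $d(n)$ and $d'(n)$, and these force $A\cap\kappa_n\in\dot u_n$ and $A'\cap\kappa_n\in\dot u_n$, so $d''(n)$ forces $A\cap A'\cap\kappa_n\in\dot u_n$. So $d''$ witnesses $A\cap A'\in U$. Upward closure and $\emptyset\notin U$ are clear.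

*It is uniform.* If $|A|<\kappa$ in $W$, a bijection between $A$ and its cardinality lies in $V_1$ by (12.2). So for all large $n$ the set $A\cap\kappa_n$ has size $<\kappa_n$ in $V_1$ and is forced not to be in $\dot u_n$. As $D$ is nonprincipal, $A\notin U$.

*It is indecomposable.* Let $\aleph_1\le\theta<\kappa$ and $g:\kappa\to\theta$ in $W$, so $g\in V_1$. Let $\theta<\kappa_m$. The set of $d\in\mathbb A$ such that for every $n\ge m$ there is $\xi_n$ with $d(n)\Vdash\{x<\kappa_n:g(x)=\xi_n\}\in\dot u_n$ is in $V_1$, and it is dense in $\mathbb A$, hence in $\mathbb R$, by the third property of $\dot u_n$. Take such $d\in G$ and $X=\{\xi_n:n\ge m\}$. Then $|X|\le\aleph_0<\theta$, and $d$ witnesses $g^{-1}[X]\in U$. This is the computation of Section 1, with "$\in u_n$" replaced by "forced into $\dot u_n$".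

So in $W$, PID holds and $\aleph_\omega$ is a strong limit cardinal carrying a uniform indecomposable ultrafilter. This proves Theorem B. $\blacksquare$

**Remark.** By Theorem A, MRP fails in $W$. On the other hand $W\models\mathsf{MA}_{\aleph_1}+2^{\aleph_0}=\aleph_2$, because $V$ and $W$ have the same $\omega_1$-sequences of ordinals. For the continuum: the reals are the same and $\omega_1,\omega_2$ are preserved. For $\mathsf{MA}_{\aleph_1}$: it reduces to posets of size $\le\aleph_1$, so consider a c.c.c. poset on $\omega_1$ in $W$ together with $\aleph_1$ dense sets. All of this is coded by an $\omega_1$-sequence of ordinals, so it lies in $V$, where the poset is c.c.c. too, and $\mathsf{MA}_{\aleph_1}$ in $V$ gives the filter. So even $\mathsf{PID}+\mathsf{MA}_{\aleph_1}+2^{\aleph_0}=\aleph_2$ does not imply that a strong limit cardinal carrying a uniform indecomposable ultrafilter is measurable or a supremum of countably many measurable cardinals; as for Theorem B, this rests on the consistency of the large cardinals named in Section 1.
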